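\title{A lower bound of order $n^3/\log n$ for the online Ramsey number $\tilde r(3,n)$}

\begin{abstract}
In the online Ramsey game Builder draws edges one at a time and Painter colors each of them red or blue as soon as it is drawn; $\tilde r(3,n)$ is the number of edges that Builder needs to force a red triangle or a blue $K_n$. We prove that $\tilde r(3,n)\ge c_*n^3/\log n$ for a constant $c_*>0$ and all large $n$, as conjectured by Conlon, Fox, Grinshpun and He. Painter gives a vertex a random label when its degree reaches a threshold of order $n$, and colors edges between labeled vertices by a triangle-free relation built from two independent sparse random graphs.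
\end{abstract}

\section{The game and the result}

Two players, Builder and Painter, start from an infinite set of isolated vertices. On each turn Builder draws a new edge, and Painter immediately paints it red or blue. Builder wins as soon as there is a red $K_s$ or a blue $K_n$. The \emph{online Ramsey number} $\tilde r(s,n)$ is the least number of turns within which Builder can guarantee a win.

Let $r(s,n)$ be the least $N$ such that every red/blue coloring of the edges of $K_N$ contains a red $K_s$ or a blue $K_n$. Builder may ignore the colors and draw all of $K_N$, so $\tilde r(s,n)\le\binom{r(s,n)}{2}$, and $\tilde r(s,n)$ measures how many edges Builder saves by looking at the colors. For $s=2$ he saves nothing: Painter must paint everything blue, and $\tilde r(2,n)=\binom n2$. For $s=3$ the colors give him a useful threat. If a vertex has $n$ red edges, Builder draws all edges among $n$ of its red neighbors and obtains a red triangle or a blue $K_n$. So let Builder start with a pool of $n^2$ vertices, pick a vertex $u_1$ of the pool and join it to all the others. Either the threat applies, or he removes $u_1$ and its at most $n-1$ red neighbors from the pool and repeats. After $n$ rounds without the threat, $u_1,\dots,u_n$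 form a blue $K_n$. This takes at most $n^3+n^2$ turns.

It is known that there are positive constants $c_1,c_2$ with
\begin{equation}\label{eq:known}
c_1\,\frac{n^3}{(\log n)^2}\le\tilde r(3,n)\le c_2\,n^3 .
\end{equation}
Conlon, Fox, Grinshpun and He \cite{CFGH} conjectured that the lower bound can be improved to a constant times $n^3/\log n$. We prove this.

\begin{theorem}\label{thm:main}
There is a constant $c_*>0$ such that $\tilde r(3,n)\ge c_*\,n^3/\log n$ for all sufficiently large $n$.
\end{theorem}

A rough count suggests this order of magnitude. A vertex of a blue $K_n$ has degree at least $n-1$, so if Painter can force Builder to bring $M$ vertices up to degree of order $n$, the game lasts for order $nM$ turns. Suppose that Painter colors the pairs among these $M$ vertices in a random-like way, red with density $p$. The threat above requires red degrees below $n$, that is, $pM\lesssim n$. On the other hand, the expected number of blue copies of $K_n$ in a random coloring is $\binom Mn(1-p)^{\binom n2}$, roughly $\exp(n\log(M/n)-pn^2/2)$, and for $M$ near $n^2$ this is small only if $p\gtrsim(\log n)/n$. The two conditions together give $M\lesssim n^2/\log n$, and Theorem~\ref{thm:main} says that Painter can reach this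 value.

There are two obstacles. Painter does not know which vertices Builder will bring up to large degree, and must color many edges before she finds out. Section~\ref{sec:activation} deals with this and reduces the theorem to a statement about a sequence of random labels, in which the game no longer appears. The second obstacle is to find a triangle-free red graph of density $(\log n)/n$ that serves as many as $n^2/\log n$ vertices. Section~\ref{sec:relation} builds it from two random graphs, and Sections~\ref{sec:graphs}--\ref{sec:cover} prove that it works.

Throughout, logarithms are natural, $[m]=\{1,\dots,m\}$, $n$ is sufficiently large, and asymptotic notation refers to $n\to\infty$.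

\section{Activation and random labels}\label{sec:activation}

Let $L$ be a finite set of \emph{labels} with a symmetric relation $\sim$. We call $\sim$ \emph{triangle-free} if no three labels, not necessarily distinct, are pairwise related; in particular no label is related to itself. Fix integers $t,M\ge1$, put $\tau=\lfloor tM/2\rfloor$, and let $\ell_1,\dots,\ell_M\in L$. Painter plays the first $\tau$ turns as follows.

Initially all vertices are \emph{inactive}. When Builder draws an edge $uv$, Painter paints it red if both $u$ and $v$ were active before this turn and their labels are related, and blue otherwise. After the turn, each inactive vertex whose degree has reached $t$ becomes \emph{active}, ties being broken in a fixed order. The $j$-th vertex to become active is called $v_j$ and receives the label $\ell_j$. The degrees sum to at most $2\tau\le tM$, so at most $M$ vertices become active and the labels suffice.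

The weakness of this strategy is that an edge drawn before activation is blue even if the labels of its endpoints turn out to be related. The next lemma records how much Builder gains from this. A \emph{predictable family} is a sequence $B_1,\dots,B_M$ in which $B_j\subset[j-1]$ is a set of size at most $t$ that is a function of $\ell_1,\dots,\ell_{j-1}$. A set $S\subset[M]$ is \emph{covered} if
\begin{equation}\label{eq:covered}
i,j\in S,\quad i<j,\quad \ell_i\sim\ell_j\quad\Longrightarrow\quad i\in B_j .
\end{equation}
A strategy for Builder is a rule that assigns the next edge to each sequence of colored edges drawn so far; if it wins before turn $\tau$, we extend it by any fixed rule up to turn $\tau$.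

\begin{lemma}\label{lem:activation}
Let $\sim$ be triangle-free and $t\le n-1$. For every strategy of Builder there is a predictable family such that, for all $\ell_1,\dots,\ell_M$, after $\tau$ turns there is no red triangle, and if there is a blue $K_n$ then some set $S\subset[M]$ with $|S|=n$ is covered.
\end{lemma}

\begin{proof}
A red edge joins two active vertices with related labels, so a red triangle would give three pairwise related labels.

Let $B_j$ be the set of $i<j$ such that the edge $v_iv_j$ was drawn no later than the turn in which $v_j$ became active, and let $B_j=\emptyset$ if fewer than $j$ vertices become active in $\tau$ turns. The degree of a vertex grows by at most one per turn, so $v_j$ has degree exactly $t$ when it becomes active, and $|B_j|\le t$. At the start of any turn up to and including the one in which $v_j$ becomes active, at most $j-1$ vertices are active, so the color chosen in that turn depends only on the earlier play and on $\ell_1,\dots,\ell_{j-1}$. By induction on the turns, two label sequences that agree in their first $j-1$ terms produce the same play up to the activation of $v_j$ (up to turn $\tau$ if $v_j$ does not exist), and hence the same $B_j$.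

Suppose that there is a blue $K_n$. Its vertices have degree at least $n-1\ge t$, so all of them are active; let $S$ be the set of their indices. Let $i<j$ be in $S$ with $\ell_i\sim\ell_j$. The edge $v_iv_j$ is blue, so its endpoints were not both active before it was drawn. Since $v_j$ became active no earlier than $v_i$, the vertex $v_j$ was inactive at that time, which means that $i\in B_j$.
\end{proof}

From now on the labels are independent and uniformly distributed on $L$. The point is that Builder must commit to $B_j$ before $\ell_j$ is drawn.

\begin{example}\label{ex:pentagon}
Let $n=3$, $t=1$, $M=6$, so $\tau=3$. Let $L=\mathbb Z_5$ with $\ell\sim\ell'$ when $\ell-\ell'=\pm1$; this is triangle-free because $\pm1\pm1\pm1\ne0$ in $\mathbb Z_5$. To win in three turns Builder must draw a triangle. The first edge is blue and activates $v_1$ and $v_2$, with $B_2=\{1\}$. The second edge joins a new vertex to some $v_i$, $i\in\{1,2\}$; it is blue and activates $v_3$, with $B_3=\{i\}$. The third edge joins the active vertices $v_3$ and $v_{3-i}$, and $\{1,2,3\}$ is covered exactly when $\ell_3\not\sim\ell_{3-i}$. However $i$ depends on $\ell_1$ and $\ell_2$, Painter survives with probability $2/5$. A Builder who knew all three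 labels in advance would choose $i$ to hide a related pair, and Painter would survive only if $\ell_3$ is related to both $\ell_1$ and $\ell_2$, with probability $4/25$.
\end{example}

For large $n$ the effect of foresight is far greater. Once $t$ vertices are active, Builder can make $B_j$ any $t$-element subset of $[j-1]$ by joining a new vertex to the corresponding $v_i$. If he knew $\ell_j$, he would grow a covered set $S$ one vertex at a time, putting into $B_j$ all $i\in S$ with $\ell_i\sim\ell_j$; at density of order $(\log n)/n$ one expects only order $\log n$ such $i$, far fewer than a threshold $t$ of order $n$. Without foresight, and with $t$ a small fraction of $n$, the set $B_j$ contains a small fraction of $S$, and it contains all $i\in S$ related to $j$ only if $\ell_j$ is highly atypical. Builder has $M$ attempts and needs about $n$ successes. The heart of the matter is that he does not get them.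

\begin{proposition}\label{prop:labels}
Let $t=\lfloor n/10^4\rfloor$ and $M=\lfloor 10^{-14}n^2/\log n\rfloor$. For large $n$ there is a finite set $L$ with a triangle-free relation $\sim$ such that the following holds. If $\ell_1,\dots,\ell_M$ are independent and uniform on $L$, then for every predictable family, with probability $1-o(1)$ no set $S\subset[M]$ with $|S|=n$ is covered. The $o(1)$ term depends only on $n$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:labels}]
Fix a strategy of Builder and take the predictable family of Lemma~\ref{lem:activation}. By Proposition~\ref{prop:labels} there is a label sequence for which no $n$-element set is covered. Against Painter's strategy with these labels, there is neither a red triangle nor a blue $K_n$ after $\tau$ turns. So no strategy of Builder guarantees a win within $\tau$ turns. For large $n$ we have $t\ge n/(2\cdot10^4)$ and $M\ge10^{-14}n^2/(2\log n)$, hence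
\[
\tilde r(3,n)>\tau=\lfloor tM/2\rfloor\ge 1.25\cdot10^{-19}\,\frac{n^3}{\log n}-1\ge10^{-19}\,\frac{n^3}{\log n}.\qedhere
\]
\end{proof}

\section{A triangle-free relation on pairs}\label{sec:relation}

\subsection*{Why one graph is not enough}
The following estimates only motivate the construction. The first thing to try is $L=[m]$, with $\sim$ the adjacency relation of a graph $H$ obtained by deleting triangles from the random graph $G(m,p)$, in which each pair of vertices is an edge independently with probability $p$. As in the introduction, $p=C(\log n)/n$ with $C$ a large constant. An edge of $G(m,p)$ lies in about $mp^2$ triangles on average, so the deletion leaves most edges in place only if $mp^2$ is small, that is, $m\lesssim n^2/(\log n)^2$. To activate $M$ vertices with $M$ much larger than $m$, Painter must use each label about $M/m$ times. But choosing an independent set of $G(m,p)$ greedily, one expects to continue for about $\log(mp)/p$ steps, which is of order $n/C$; so once $M/m$ is a large multiple of $C$, the indices with labels in such a set form a covered set of size $n$, whatever the $B_j$ are. A single graph thus limits $M$ to order $n^2/(\log n)^2$, and $\tau$ to the order of the lower bound in \eqref{eq:known}.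

The remedy is to use pairs $(a,b)\in[m]^2$ as labels, with one graph for each coordinate. Each value is still used many times in each coordinate, but there are now $m^2$ labels, far more than $M$, and a set of $n$ indices cannot repeat values heavily in both coordinates at once. In a coordinate where it has many distinct values, the graph of that coordinate supplies related pairs.

\subsection*{The relation}
Let $H_1,H_2$ be graphs on $[m]$. For $\nu\in\{1,2\}$ let $N_\nu(x)$ be the neighborhood of $x$ in $H_\nu$, and let
\[
Q_\nu=\{(x,y)\in[m]^2:\ N_\nu(x)\cap N_\nu(y)\ne\emptyset\}
\]
be the symmetric set of pairs with a common neighbor; $x=y$ is allowed. Declaring two labels related when they are adjacent in either coordinate would create triangles. Already for $m=2$ and $H_1=H_2$ a single edge, the labels $u=(1,1)$ and $v=(1,2)$ are adjacent in the second coordinate, and both are adjacent to $w=(2,1)$ in the first. In such a triangle the first coordinates of $u$ and $v$ have a common neighbor in $H_1$ (in the example they coincide, which is why $Q_\nu$ includes pairs $(x,x)$). We forbid exactly this. On $L=[m]^2$ define $(a,b)\sim(a',b')$ if at least one of the following holds: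
\begin{itemize}
\item[] \emph{type 1:} $aa'\in E(H_1)$ and $(b,b')\notin Q_2$;
\item[] \emph{type 2:} $bb'\in E(H_2)$ and $(a,a')\notin Q_1$.
\end{itemize}

\begin{lemma}\label{lem:trianglefree}
If $H_1$ and $H_2$ are triangle-free graphs, then $\sim$ is triangle-free.
\end{lemma}

\begin{proof}
Suppose that three labels are pairwise related, and choose a type for each of the three relations. If all three have type $\nu$, the $\nu$-th coordinates form a triangle in $H_\nu$, which is impossible. Otherwise two relations have one type and the third has the other. Any two of the three relations share a label, so after exchanging the coordinates if necessary we can name the labels $u,v,w$, with first coordinates $a_u,a_v,a_w$, so that $uw$ and $vw$ have type 1 and $uv$ has type 2. Then $a_w\in N_1(a_u)\cap N_1(a_v)$, so $(a_u,a_v)\in Q_1$, which type 2 excludes.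
\end{proof}

The price is that an edge of $H_1$ is useless between labels whose second coordinates lie in $Q_2$. A typical pair has about $mp^2$ common neighbors, so we take $m$ well below $p^{-2}$ to make $Q_2$ sparse; we shall have to show that it is sparse even on the sets that Builder selects.

\subsection*{Parameters}
With $t$ and $M$ as in Proposition~\ref{prop:labels}, let
\[
p=\frac{10^7\log n}{n},\qquad m=\lfloor n^{1.9}\rfloor,\qquad D=25pt .
\]
For large $n$ we have $n/(2\cdot10^4)\le t\le n/10^4$, $n^{1.9}/2\le m\le n^{1.9}$ and $M\le n^2$, and these give
\begin{equation}\label{eq:params}
\begin{gathered}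
mp^2\to0,\qquad mp=n^{0.9+o(1)},\qquad pt^2=10^7\,\frac tn\;t\log n\ge500\,t\log n,\\
pM\le10^{-7}n\le 2\cdot10^{-3}\,t,\qquad \frac tm\le n^{-0.9},\qquad \frac mt\le2\cdot10^4\,n^{0.9},\qquad \frac Mm\le2n^{0.1}.
\end{gathered}
\end{equation}
The constant $10^7$ is large enough for events of probability $e^{-pt^2/24}$ to survive a union bound over lists of $2t$ labels, and $10^{-14}$ is then small enough to make $pM$ small compared with $t$. The exponent $1.9$ is below $2$ so that $mp^2\to0$, and close to $2$ so that $M/m$ is a small power of $n$. The number $D$ is $25$ times the expected number of neighbors of a vertex of $G(m,p)$ in a set of size $t$.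

\subsection*{Tools}
We use Markov's inequality, the bound $\binom Nz\le(eN/z)^z$, and the Chernoff bounds: if $Z$ is binomial with mean $\mu$ and $0<\delta<1$, then
\begin{equation}\label{eq:chernoff}
\mathbb P\big(Z\le(1-\delta)\mu\big)\le e^{-\delta^2\mu/2},\qquad \mathbb P(Z\ge2\mu)\le e^{-\mu/3}.
\end{equation}
K\"onig's theorem states that in a bipartite graph the largest size of a matching (a set of pairwise disjoint edges) equals the smallest size of a vertex cover (a set of vertices meeting every edge). Finally, with $\|E\|=\max_{\|w\|_2=1}\|Ew\|_2$ the spectral norm, we use the following theorem of Vu.

\begin{theorem}[{Vu \cite[Theorem 1.4]{Vu}}]\label{thm:vu}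
There are constants $C',C''>0$ such that the following holds. Let $E$ be a random symmetric $m\times m$ matrix whose entries on and above the diagonal are independent, with mean $0$, variance at most $\sigma^2$ and absolute value at most $1$, where $\sigma\ge C'm^{-1/2}\log^2m$. Then, with probability $1-o(1)$ as $m\to\infty$,
\[
\|E\|\le2\sigma\sqrt m+C''\sigma^{1/2}m^{1/4}\log m .
\]
\end{theorem}

\section{The two graphs}\label{sec:graphs}

Besides being triangle-free, the graphs must have three properties. Property (H1) below produces related pairs between any two lists of $t$ labels that are spread out in one coordinate and mostly avoid $Q_\nu$ in the other. Property (H2) says that a set of $t$ vertices captures unusually many neighbors of few vertices only; it will be applied to the sets $B_j$. Property (H3) will be used to verify the hypothesis of (H1). Let $A_\nu$ be the adjacency matrix of $H_\nu$.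

\begin{lemma}\label{lem:graphs}
For large $n$ there are graphs $H_1,H_2$ on $[m]$ with the following properties.
\begin{itemize}
\item[(H0)] $H_1$ and $H_2$ are triangle-free.
\item[(H1)] Let $(x_r,y_r)_{r\in[t]}$ and $(x'_s,y'_s)_{s\in[t]}$ be lists of labels such that $x_1,\dots,x_t,x'_1,\dots,x'_t$ are $2t$ distinct values and at most $t^2/4$ pairs $(r,s)$ have $(y_r,y'_s)\in Q_2$. Then for at least $pt^2/4$ pairs $(r,s)$ the labels $(x_r,y_r)$ and $(x'_s,y'_s)$ are related by type 1. The same holds with the two coordinates exchanged.
\item[(H2)] For $\nu\in\{1,2\}$ and every $U\subset[m]$ with $|U|\le t$, fewer than $t$ vertices $x\in[m]$ have $|N_\nu(x)\cap U|\ge D$.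
\item[(H3)] For $\nu\in\{1,2\}$ and every $w\in[0,\infty)^m$, $\ \|A_\nu w\|_2\le p\sqrt m\,\|w\|_1+3\sqrt{mp}\,\|w\|_2$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $G_1,G_2$ be independent copies of $G(m,p)$. Let $F_\nu$ be a maximal family of pairwise edge-disjoint triangles of $G_\nu$, chosen by a fixed rule that depends only on $G_\nu$, and obtain $H_\nu$ from $G_\nu$ by deleting the edges of all triangles in $F_\nu$. A triangle of $H_\nu$ would be edge-disjoint from all members of $F_\nu$, contrary to maximality, so (H0) always holds. We show that each of (H1)--(H3) holds with probability $1-o(1)$.

\medskip\noindent\emph{Property (H1).} By symmetry we treat the statement as written. Condition on $H_2$, which is independent of $G_1$, and fix lists satisfying the hypothesis. Then the set $P$ of pairs $(r,s)$ with $(y_r,y'_s)\notin Q_2$ is fixed, and $|P|\ge\frac34t^2$. (This is where two independent graphs are needed: there are too many possible sets $P\subset[t]^2$ for a union bound, but given $H_2$ the set $P$ is determined by the lists.) The $t^2$ unordered pairs $x_rx'_s$ are distinct; call them \emph{cross pairs}. They form a complete bipartite graph.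

The number $Z$ of $(r,s)\in P$ with $x_rx'_s\in E(G_1)$ is binomial with mean $\mu\ge\frac34pt^2$. By \eqref{eq:chernoff} with $\delta=\frac13$, we have $Z>\frac23\mu\ge\frac12pt^2$ except with probability at most $e^{-\mu/18}\le e^{-pt^2/24}$.

It remains to bound the number of cross pairs lost to deletion. The family $F_1$ depends on $G_1$ in a complicated way, but its members are edge-disjoint, and a fixed family of $z$ edge-disjoint triangles is present with probability exactly $p^{3z}$. Let $z=\lceil pt^2/12\rceil$. At most $t^2m$ triangles on $[m]$ contain a cross pair, so the probability that $G_1$ contains $z$ pairwise edge-disjoint triangles, each containing a cross pair, is at most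
\[
\binom{t^2m}{z}p^{3z}\le\Big(\frac{e\,t^2mp^3}{z}\Big)^z\le(12e\,mp^2)^z\le e^{-3z}\le e^{-pt^2/4},
\]
where $12e\,mp^2\le e^{-3}$ because $mp^2\to0$. Outside this event at most $z-1<pt^2/12$ triangles of $F_1$ contain a cross pair. Each contains at most two, since a bipartite graph has no triangle. So fewer than $pt^2/6$ cross pairs are deleted, and more than $\frac12pt^2-\frac16pt^2\ge\frac14pt^2$ pairs $(r,s)\in P$ have $x_rx'_s\in E(H_1)$. These pairs are related by type 1.

There are at most $m^{4t}\le n^{7.6t}$ choices of the lists, and $pt^2/24\ge20\,t\log n$ by \eqref{eq:params}. So, whatever $H_2$ is, the conditional probability of failure is at most $2n^{7.6t-20t}=o(1)$.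

\medskip\noindent\emph{Property (H2).} Since $H_\nu\subset G_\nu$ and $U$ may be enlarged, it suffices to treat $G_\nu$ and $|U|=t$. If (H2) fails, there is a set $W$ of $t$ vertices, each with at least $D$ neighbors in $U$. Then at least $tD$ ordered pairs $(x,y)\in W\times U$ are adjacent, and an edge arises from at most two ordered pairs. So at least $z=\lceil tD/2\rceil\ge12.5\,pt^2$ of the at most $t^2$ unordered pairs $xy$ with $x\in W$, $y\in U$ are edges. For fixed $U$ and $W$ this has probability at most
\[
\binom{t^2}{z}p^z\le\Big(\frac{e\,t^2p}{z}\Big)^z\le\Big(\frac{e}{12.5}\Big)^z\le e^{-z}\le n^{-6250\,t},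
\]
using $e^2<12.5$ and \eqref{eq:params}. There are at most $m^{2t}\le n^{3.8t}$ choices of $(U,W)$.

\medskip\noindent\emph{Property (H3).} Let $A^0$ be the adjacency matrix of $G_\nu$, let $\mathbf J$ be the all-ones matrix and $\mathbf I$ the identity, and write $A^0=p(\mathbf J-\mathbf I)+E$. The entries of $E$ on and above the diagonal are independent, with mean $0$, variance at most $p$ and absolute value at most $1$ (the diagonal entries are $0$). The condition on $\sigma=\sqrt p$ in Theorem~\ref{thm:vu} reads $mp\ge C'^2\log^4m$, and it holds since $mp=n^{0.9+o(1)}$. For the same reason $(mp)^{1/4}\log m=o(\sqrt{mp})$, so $\|E\|\le3\sqrt{mp}$ with probability $1-o(1)$. For $w\ge0$ we have, entry by entry, $0\le A_\nu w\le A^0w$ and $0\le(\mathbf J-\mathbf I)w\le\mathbf Jw$, and every entry of $\mathbf Jw$ equals $\|w\|_1$. Hence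
\[
\|A_\nu w\|_2\le\|A^0w\|_2\le p\|\mathbf Jw\|_2+\|E\|\,\|w\|_2\le p\sqrt m\,\|w\|_1+3\sqrt{mp}\,\|w\|_2.\qedhere
\]
\end{proof}

Fix graphs $H_1,H_2$ as in Lemma~\ref{lem:graphs}. By Lemma~\ref{lem:trianglefree} the relation $\sim$ on $L=[m]^2$ is triangle-free. Fix also a predictable family $B_1,\dots,B_M$. The only remaining randomness is in the labels $\ell_j=(a_j,b_j)$, so $a_1,b_1,\dots,a_M,b_M$ are independent and uniform on $[m]$. All probability bounds below are independent of the family.

\section{Typical label sequences}\label{sec:labels}

For $I\subset[M]$ write $\pi_1(I)=\{a_i:i\in I\}$ and $\pi_2(I)=\{b_i:i\in I\}$.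

\subsection*{How the labels are spread}

\begin{lemma}\label{lem:spread}
With probability $1-o(1)$ the following hold.
\begin{itemize}
\item[(L1)] In each coordinate, every value $x\in[m]$ is taken by at most $2M/m$ of the $M$ labels.
\item[(L2)] Let $h=\lceil n/2\rceil$ and $v=\lfloor n/10\rfloor$. No set $I\subset[M]$ with $|I|=h$ has both $|\pi_1(I)|\le v$ and $|\pi_2(I)|\le v$.
\end{itemize}
\end{lemma}

\begin{proof}
(L1) Each of the $2m$ counts is binomial with mean $\mu=M/m=n^{0.1-o(1)}$. By \eqref{eq:chernoff} the probability of failure is at most $2me^{-\mu/3}=o(1)$.

(L2) If (L2) fails, there are $I$ and sets $V_1,V_2\subset[m]$ of size $v$ with $\pi_\nu(I)\subset V_\nu$. For fixed $I,V_1,V_2$ this has probability $(v/m)^{2h}$. We have $\binom Mh\le(eM/h)^h\le(2en)^h$ and, since $v/m\le n^{-0.9}$,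
\[
\binom mv\Big(\frac vm\Big)^h\le e^v\Big(\frac vm\Big)^{h-v}\le e^v\,n^{-0.9(h-v)} .
\]
So the probability of failure is at most $e^{O(n)}n^{h-1.8(h-v)}$, and $h-1.8(h-v)=-0.8h+1.8v\le-0.4n+0.18n=-0.22n$.
\end{proof}

Next we verify the hypothesis of (H1) for all pairs of index sets at once. The dangerous sets are those aligned with neighborhoods. For a vertex $z$ of typical degree $mp$ in $H_2$, about $mp\cdot M/m=pM$ indices $i$ have $b_i\in N_2(z)$, and every pair of them has second coordinates in $Q_2$. If $pM$ were as large as $t$, the hypothesis of (H1) would fail for such sets. This is the point at which $M$ must be a small multiple of $n/p$, and the source of the factor $1/\log n$ in Theorem~\ref{thm:main}. The spectral bound (H3) shows that nothing worse occurs.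

\begin{lemma}\label{lem:Qsparse}
Assume \emph{(L1)}. For all $X,Y\subset[M]$ with $|X|=|Y|=t$, at most $t^2/4$ pairs $(i,j)\in X\times Y$ have $(b_i,b_j)\in Q_2$, and at most $t^2/4$ have $(a_i,a_j)\in Q_1$.
\end{lemma}

\begin{proof}
By symmetry we prove the first statement. Let $w_X(y)=|\{i\in X:b_i=y\}|$ for $y\in[m]$. Then $\|w_X\|_1=t$, and (L1) gives $\|w_X\|_2^2\le\|w_X\|_\infty\|w_X\|_1\le2Mt/m$; the same holds for $w_Y$. The entry $(A_2w_X)(z)$ counts the $i\in X$ with $z\in N_2(b_i)$. A pair in $Q_2$ has at least one common neighbor, so by the Cauchy--Schwarz inequality the number of pairs in question is at most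
\[
\sum_{i\in X,\,j\in Y}|N_2(b_i)\cap N_2(b_j)|=\sum_{z\in[m]}(A_2w_X)(z)\,(A_2w_Y)(z)\le\|A_2w_X\|_2\,\|A_2w_Y\|_2 .
\]
By (H3) and $(\alpha+\beta)^2\le2\alpha^2+2\beta^2$, this is at most
\[
\Big(p\sqrt m\,t+3\sqrt{mp}\,\sqrt{2Mt/m}\Big)^2\le2mp^2\,t^2+36\,pM\,t .
\]
By \eqref{eq:params} the first term is $o(t^2)$ and the second is at most $36\cdot2\cdot10^{-3}\,t^2=0.072\,t^2$.
\end{proof}

\subsection*{Exceptional indices}
We now define what it means for Builder to have been lucky with $B_j$. An index $j\in[M]$ is \emph{$1$-exceptional} if $|N_1(a_j)\cap\pi_1(B_j)|\ge D$, and \emph{$2$-exceptional} if $|N_2(b_j)\cap\pi_2(B_j)|\ge D$. Once $B_j$ is fixed, (H2) applied to $U=\pi_1(B_j)$, of size at most $t$, shows that fewer than $t$ values of $a_j$ make $j$ $1$-exceptional. Since the family is predictable, $a_j$ is independent of $B_j$, and $j$ is $1$-exceptional with probability at most $t/m\le n^{-0.9}$.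

This is not small enough by itself: it bounds the expected number of $1$-exceptional indices only by $Mt/m=n^{1.1-o(1)}$, which exceeds $n$. Nor can (H2) be improved by more than a factor $O(\log n)$: given $\lfloor t/\lceil D\rceil\rfloor$ vertices of degree at least $D=O(\log n)$, a set $U$ consisting of $\lceil D\rceil$ neighbors of each has size at most $t$. What is rare is to be exceptional in both coordinates, or to be exceptional in one coordinate while the other is confined to a small set.

\begin{lemma}\label{lem:exceptional}
With probability $1-o(1)$ the following hold.
\begin{itemize}
\item[(L3)] Fewer than $t$ indices $j\in[M]$ are both $1$-exceptional and $2$-exceptional.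
\item[(L4)] There is no set $J\subset[M]$ of $399t$ indices, all $1$-exceptional, with $\pi_2(J)\subset U$ for some $U\subset[m]$ with $|U|=200t$. The same holds with the two coordinates exchanged.
\end{itemize}
\end{lemma}

\begin{proof}
(L3) Given $\ell_1,\dots,\ell_{j-1}$, the set $B_j$ is determined, and $a_j,b_j$ are independent and uniform. By (H2), $j$ is exceptional in both coordinates with conditional probability at most $(t/m)^2$. The expected number of such $j$ is at most $M(t/m)^2\le n^2n^{-1.8}=n^{0.2}=o(t)$, and Markov's inequality applies.

(L4) By symmetry we prove the statement as written. The set $U$ is not known in advance, so we use a union bound, and we expose all second coordinates first in order to count the candidates for $J$. Condition on $b_1,\dots,b_M$ and assume that they satisfy (L1), which fails with probability $o(1)$. The $a_j$ remain independent and uniform. Now $B_j$ is determined by $a_1,\dots,a_{j-1}$, so given these, $j$ is $1$-exceptional with probability at most $t/m$; and whether an index $i<j$ is $1$-exceptional is also determined by $a_1,\dots,a_{j-1}$. Conditioning successively along the elements of a fixed $J$ in increasing order, we find that all of them are $1$-exceptional with probability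 at most
\[
(t/m)^{399t}\le n^{-359.1\,t}.
\]
For each $U$, at most $200t\cdot2M/m\le800\,t\,n^{0.1}$ indices $j$ have $b_j\in U$, by (L1) and \eqref{eq:params}. So the number of candidates $J$ is at most
\[
\binom{m}{200t}\binom{\lfloor800\,t\,n^{0.1}\rfloor}{399t}\le\big(300\,n^{0.9}\big)^{200t}\big(6\,n^{0.1}\big)^{399t}=e^{O(t)}\,n^{(180+39.9)t},
\]
because $em/(200t)\le100e\,n^{0.9}$ and $800e/399<6$. The conditional probability of failure is at most $e^{O(t)}n^{(219.9-359.1)t}=o(1)$.
\end{proof}

In (L4) it matters that $J$ is about twice as large as $U$: each element of $U$ costs a factor $n^{0.9}$ in the union bound, while each element of $J$ gains a factor $n^{0.1-0.9}=n^{-0.8}$.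

\section{No large covered set}\label{sec:cover}

The rest of the argument is deterministic. First, a covered set whose values in some coordinate are distinct consists, after an initial segment, almost entirely of indices that are exceptional in that coordinate: a late index has many related earlier indices by (H1), and all of them must lie in its set $B_j$.

\begin{lemma}\label{lem:forced}
Assume \emph{(L1)}. Let $S\subset[M]$ be covered and let $T,J\subset S$ satisfy $|T|=100t$ and $\max T<\min J$. If the values $a_i$, $i\in T\cup J$, are distinct, then all but fewer than $t$ indices $j\in J$ are $1$-exceptional. If the values $b_i$, $i\in T\cup J$, are distinct, then all but fewer than $t$ indices $j\in J$ are $2$-exceptional.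
\end{lemma}

\begin{proof}
By symmetry we prove the first statement. For $j\in J$ let $d(j)$ be the number of $i\in T$ such that $\ell_i$ and $\ell_j$ are related by type 1. Each such $i$ satisfies $i<j$, so $i\in B_j$ by \eqref{eq:covered}, and $a_i\in N_1(a_j)$. The values $a_i$ are distinct, so $|N_1(a_j)\cap\pi_1(B_j)|\ge d(j)$. It therefore suffices to show that fewer than $t$ indices $j\in J$ have $d(j)<D$.

Suppose that $d(j)<D$ for all $j$ in a set $Y\subset J$ with $|Y|=t$. Split $T$ into $100$ blocks $X$ of size $t$. For each block, the labels of $X$ and of $Y$ have $2t$ distinct first coordinates, and by Lemma~\ref{lem:Qsparse} at most $t^2/4$ pairs in $X\times Y$ have second coordinates in $Q_2$. By (H1), at least $pt^2/4$ pairs in $X\times Y$ are related by type 1. Summing over the blocks gives $\sum_{j\in Y}d(j)\ge25pt^2=tD$, a contradiction.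
\end{proof}

The lemma explains why the activation threshold is a small fraction of $n$: the set $T$ must be much larger than $B_j$, so that $d(j)$ far exceeds the number $pt$ of neighbors that a set of size $t$ typically captures.

To use (L3) we need many indices of $S$ with distinct values in both coordinates. Builder can avoid this by selecting, for example, indices whose second coordinates lie in a small set. K\"onig's theorem shows that concentration of this kind is the only alternative, and (L2) and (L4) exclude it.

\begin{proof}[Proof of Proposition~\ref{prop:labels}]
By Lemmas~\ref{lem:spread} and~\ref{lem:exceptional}, (L1)--(L4) hold with probability $1-o(1)$. Assume that they hold and that $S\subset[M]$ is covered with $|S|=n$. Let $\Gamma$ be the bipartite graph whose two sides are copies of $[m]$ and whose edges are the pairs $(a_i,b_i)$, $i\in S$.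

\medskip\noindent\emph{Case 1: $\Gamma$ has a matching of size $200t$.} Choosing one index for each edge of the matching gives $S'\subset S$ with $|S'|=200t$ on which the values $a_i$ are distinct and the values $b_i$ are distinct. Let $T$ consist of the $100t$ smallest elements of $S'$ and $J$ of the $100t$ largest. By both parts of Lemma~\ref{lem:forced}, fewer than $t$ indices of $J$ fail to be $1$-exceptional and fewer than $t$ fail to be $2$-exceptional. So more than $98t$ indices are exceptional in both coordinates, contradicting (L3).

\medskip\noindent\emph{Case 2: $\Gamma$ has no matching of size $200t$.} By K\"onig's theorem there are $U_1,U_2\subset[m]$ with $|U_1|+|U_2|<200t$ such that every $i\in S$ has $a_i\in U_1$ or $b_i\in U_2$. One of the two alternatives holds for at least half of $S$. All properties in use are symmetric in the two coordinates, so we may assume that $\pi_2(I)\subset U_2$ for some $I\subset S$ with $|I|=\lceil n/2\rceil$. Then $|\pi_2(I)|<200t\le0.02n\le v$, and (L2) gives $|\pi_1(I)|>v\ge0.05n\ge500t$. Choose $S'\subset I$ with $|S'|=500t$ on which the values $a_i$ are distinct; let $T$ consist of its $100t$ smallest elements and $J$ of its $400t$ largest. By Lemma~\ref{lem:forced}, more than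 $399t$ indices $j\in J$ are $1$-exceptional, and all of them have $b_j\in U_2$. Keeping $399t$ of these indices and enlarging $U_2$ to a set of size $200t$ contradicts (L4).

\medskip
Both cases are impossible, so no set of size $n$ is covered.
\end{proof}

By the deduction at the end of Section~\ref{sec:activation}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{CFGH}
David Conlon, Jacob Fox, Andrey Grinshpun, Xiaoyu He,
\emph{Online Ramsey Numbers and the Subgraph Query Problem},
arXiv:1806.09726 (2018).

\bibitem{Vu}
V. H. Vu,
\emph{Spectral norm of random matrices},
Combinatorica 27 (2007).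

\end{thebibliography}
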